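# Two copies of a countable matroid that pack and cover but do not partition

## Counting walks on subsets of $\omega$

Write $\omega=\{0,1,2,\dots\}$. Throughout, "i.o." means "for infinitely many $n$", and "eventually" means "for all sufficiently large $n$". We write $S+y$ for $S\cup\{y\}$ and $S-x$ for $S\setminus\{x\}$. When $S+y$ appears, $y\notin S$; when $S-x$ appears, $x\in S$.

Fix finite sets $A_0\subsetneq A_1\subsetneq A_2\subsetneq\cdots$ with union $\omega$ and $|A_n|\ge 2n+1$, and put $A_{-1}=\emptyset$. For $S\subseteq\omega$ and $n\ge 0$ let
$$d_n(S)=|S\cap A_n|-n .$$
Everything below is read off from the sequence $(d_n(S))_{n\ge0}$. Two families of sets matter: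
$$\mathcal J=\{S\subseteq\omega: d_n(S)\le 1\text{ for all }n\},\qquad \mathcal B=\{S\in\mathcal J: d_n(S)=1\text{ i.o.}\}.$$

The case to keep in mind is $A_n=\{0,1,\dots,2n\}$. Here $d_0(S)\in\{0,1\}$, and passing from $n-1$ to $n$ adds the two points $2n-1,2n$, so
$$d_n(S)-d_{n-1}(S)=|S\cap\{2n-1,2n\}|-1\in\{-1,0,1\}.$$
So $d_n(S)$ is a walk with steps $-1,0,1$. Membership in $\mathcal J$ says that the walk never rises above level $1$; membership in $\mathcal B$ says that in addition it visits level $1$ infinitely often. Three examples:

- The even numbers $G=\{0,2,4,\dots\}$ have walk $(1,1,1,\dots)$, so $G\in\mathcal B$.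
- The odd numbers $O=\{1,3,5,\dots\}$ have walk $(0,0,0,\dots)$, so $O\in\mathcal J\setminus\mathcal B$.
- The sets $X=\{0\}\cup\{3,4,7,8,11,12,\dots\}$ and $Y=\{1,2,5,6,9,10,\dots\}$ have walks $(1,0,1,0,\dots)$ and $(0,1,0,1,\dots)$. Both are in $\mathcal B$, and $Y=\omega\setminus X$.

In this case the walks of a set and of its complement determine each other:
$$d_n(S)+d_n(\omega\setminus S)=|A_n|-2n=1\quad\text{for all }n. \tag{1}$$

Return to general $A_n$. Two facts are used constantly. If $y\notin S$, then $d_n(S+y)=d_n(S)+1$ for those $n$ with $y\in A_n$, hence eventually, and $d_n(S+y)=d_n(S)$ for the other $n$. More generally, if $S\triangle S'$ is finite, then as soon as $A_n\supseteq S\triangle S'$ we have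
$$d_n(S')-d_n(S)=|S'\setminus S|-|S\setminus S'|, \tag{2}$$
so the difference is eventually constant.

We shall see that $\mathcal J$ is the family of independent sets of a matroid with set of bases $\mathcal B$. The construction on which everything turns modifies it: choose a class $\mathcal C\subseteq\mathcal B$ of bases and *demote* them, that is, declare them dependent and keep everything else in $\mathcal J$ independent. A demoted base $B$ then leaves the sets $B-x$ as new bases. The result is still a matroid provided that $\mathcal C$ does not separate sets that differ only finitely.

**Definition.** A class $\mathcal C\subseteq\mathcal B$ is *closed* if $B\in\mathcal C$, $B'\in\mathcal B$ and $B\triangle B'$ finite imply $B'\in\mathcal C$.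

The freedom to choose $\mathcal C$ lets us decide, walk by walk, whether a base sits at level $1$ or at level $0$. Its purpose is to produce a matroid whose bases can be made disjoint, and can be made to cover, but never both at once.

## Packing, covering and partitioning by bases

Matroids here are possibly infinite matroids in the sense of Bruhn, Diestel, Kriesell, Pendavingh and Wollan. A family $\mathcal I$ of subsets of $E$ is the family of independent sets of a matroid on $E$ if the following axioms hold.

- (I1) $\emptyset\in\mathcal I$.
- (I2) $\mathcal I$ is closed under subsets.
- (I3) If $S\in\mathcal I$ is not maximal and $T\in\mathcal I$ is maximal, then there is $y\in T\setminus S$ with $S+y\in\mathcal I$.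
- (IM) If $I\subseteq X\subseteq E$ and $I\in\mathcal I$, then $\{J\in\mathcal I: I\subseteq J\subseteq X\}$ has a maximal element.

Bases are the maximal independent sets, circuits are the minimal dependent sets. The dual matroid has as bases the complements of bases, and cocircuits are the circuits of the dual. A matroid is *finitary* if all its circuits are finite, and *cofinitary* if its dual is finitary, equivalently if all its cocircuits are finite.

For example, let the independent sets on $\omega$ be the sets with at most one element. The circuits are the two-element sets, so this matroid is finitary. Its dual has as bases the complements of singletons; there every proper subset of $\omega$ is independent, and the only circuit is $\omega$ itself. So the dual is cofinitary but not finitary.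

**Definition.** Let $\mathcal M=(M_i: i\in K)$ be a family of matroids on the same ground set $E$, and let $B_i$ be a base of $M_i$ for each $i\in K$. The family $(B_i:i\in K)$ is a *base covering* if $\bigcup_i B_i=E$, a *base packing* if the $B_i$ are pairwise disjoint, and a *base partitioning* if it is both, that is, if the $B_i$ are pairwise disjoint with union $E$ (empty members are allowed).

A base partitioning is a packing and a covering. Suppose conversely that *some* packing exists and *some* covering exists, possibly quite different ones. Is there a partitioning?

On a finite ground set, yes, by counting. All bases of $M_i$ have the same size $r_i$. A packing gives $\sum_i r_i\le|E|$, a covering gives $\sum_i r_i\ge|E|$. So $\sum_i r_i=|E|$, and the disjoint bases of the packing already fill $E$. This works for any index set $K$. On an infinite ground set it breaks down, since cardinalities no longer compare sets finely enough.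

The question comes from the paper of Joshua Erde, Pascal Gollin, Attila Joó, Paul Knappe and Max Pitz, "Base partition for mixed families of finitary and cofinitary matroids", arXiv:1910.05601 (2019). Two results form the background.

**Theorem A.** Let $\mathcal M$ be a family of matroids on a common ground set $E$, each of which is either finitary or cofinitary. Then $\mathcal M$ admits a base partitioning if and only if it admits both a base covering and a base packing.

**Theorem B.** Assuming the Continuum Hypothesis, there is a countable matroid $M$ such that the family consisting of two copies of $M$ admits a base packing and a base covering, but no base partitioning.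

So the analogue of Theorem A for arbitrary matroids (every family with a base covering and a base packing has a base partitioning) is consistently false. The question is whether ZFC alone refutes it. The answer is yes, already in ZF, by an explicit countable matroid: this is Theorem 2 below. Theorems 3, 4 and 5 strengthen it to $k$ copies of one matroid, to a pair in which one matroid is a direct sum of two-element matroids, and to all ground sets and index sets where a counterexample is possible at all.

## Demoting a closed class of bases gives a matroid

**Proposition 1.** If $\mathcal C\subseteq\mathcal B$ is closed, then $\mathcal I:=\mathcal J\setminus\mathcal C$ is the set of independent sets of a matroid $M_{\mathcal C}$ on $\omega$. Its bases are exactly the sets in $\mathcal B\setminus\mathcal C$ and the sets $B-x$ with $B\in\mathcal C$, $x\in B$.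

Before the proof, let us see why closedness is needed. Let $A_n=\{0,\dots,2n\}$ and demote only $G$, that is, take $\mathcal C=\{G\}$, which is not closed. Consider
$$S=G-4=\{0,2,6,8,\dots\},\qquad T=\{0,1,4,6,8,\dots\}.$$
The walk of $T$ is constantly $1$, so $T\in\mathcal B\setminus\{G\}$; by Step 1 below, $T$ is maximal in $\mathcal J$, hence in $\mathcal J\setminus\{G\}$. The walk of $S$ is $(1,1,0,0,0,\dots)$, and $S+5=\{0,2,5,6,8,\dots\}$ has walk $(1,1,0,1,1,\dots)$. So $S+5\in\mathcal J\setminus\{G\}$ and $S$ is not maximal. But $T\setminus S=\{1,4\}$, and $S+1$ contains $0,1,2$, so $d_1(S+1)=2$, while $S+4=G$ has been demoted. So (I3) fails. The sets $S+5$ and $G$ differ finitely, and one was demoted without the other.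

**Step 1: members of $\mathcal B$ cannot be enlarged inside $\mathcal J$.** We show that every $S\in\mathcal B$ is maximal in $\mathcal J$. Note that $\mathcal J$ is closed under subsets, so it is enough to rule out adding one element. Let $y\notin S$. Eventually $y\in A_n$, and $d_n(S)=1$ i.o., so there is $n$ with both. Then $d_n(S+y)=2$ and $S+y\notin\mathcal J$.

**Step 2: members of $\mathcal J\setminus\mathcal B$ can be enlarged by any element far enough out.** Let $S\in\mathcal J\setminus\mathcal B$, and let $m$ be the largest $n$ with $d_n(S)=1$, with $m=-1$ if there is none. We claim that if $y\notin S\cup A_m$ then $S+y\in\mathcal J$, and that such $y$ exist.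

For $n\le m$ we have $A_n\subseteq A_m$, so $y\notin A_n$ and $d_n(S+y)=d_n(S)\le1$. For $n>m$ we have $d_n(S)\le0$, so $d_n(S+y)\le1$. For existence, $|S\cap A_n|=d_n(S)+n\le n+1$, so
$$|A_n\setminus S|\ge(2n+1)-(n+1)=n\to\infty .$$
So $\omega\setminus S$ is infinite, while $A_m$ is finite. (This is the only use of $|A_n|\ge2n+1$.)

**Step 3: axioms (I1) and (I2).** Since $d_n(\emptyset)=-n$, we have $\emptyset\in\mathcal J\setminus\mathcal B\subseteq\mathcal I$. For (I2), let $T\subsetneq S\in\mathcal I$. Then $T\in\mathcal J$, and $T$ is not maximal in $\mathcal J$, so $T\notin\mathcal B$ by Step 1. As $\mathcal C\subseteq\mathcal B$, we get $T\in\mathcal I$.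

**Step 4: identifying the maximal elements of $\mathcal I$.** We show that they are the sets claimed to be bases.

Sets in $\mathcal B\setminus\mathcal C$ lie in $\mathcal I$ and are maximal even in $\mathcal J$, by Step 1.

Let $B\in\mathcal C$ and $x\in B$. Eventually $d_n(B-x)=d_n(B)-1\le0$, so $B-x\in\mathcal J\setminus\mathcal B\subseteq\mathcal I$. By (I2), to see that $B-x$ is maximal in $\mathcal I$ we need only show that no $B-x+y$ with $y\notin B-x$ lies in $\mathcal I$. If $B-x+y\in\mathcal J$, then eventually $d_n(B-x+y)=d_n(B)$, which is $1$ i.o., so $B-x+y\in\mathcal B$. It differs finitely from $B$, so closedness gives $B-x+y\in\mathcal C$, and it is not in $\mathcal I$. So $B-x$ is maximal.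

Conversely, let $S$ be maximal in $\mathcal I$. If $S\in\mathcal B$, then $S\in\mathcal B\setminus\mathcal C$. If $S\notin\mathcal B$, then by Step 2 there is $y\notin S$ with $S+y\in\mathcal J$. By maximality $S+y\notin\mathcal I$, so $S+y\in\mathcal C$, and $S=(S+y)-y$ has the required form.

**Step 5: the exchange axiom (I3).** Let $S\in\mathcal I$ be non-maximal and $T\in\mathcal I$ maximal. By Step 1, $S\notin\mathcal B$; let $m$ be as in Step 2. We look for an element of $T$ beyond $S\cup A_m$, and then show that there must be one.

*Case 1: there is $y\in T\setminus(S\cup A_m)$.* By Step 2, $S+y\in\mathcal J$. If $S+y\in\mathcal C$, then $S=(S+y)-y$ would be maximal in $\mathcal I$ by Step 4, a contradiction. So $S+y\in\mathcal I$, as (I3) asks.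

*Case 2: $T\setminus A_m\subseteq S$.* We derive a contradiction. For $n\ge\max(m,0)$ put $g(n)=d_n(S)-d_n(T)=|S\cap A_n|-|T\cap A_n|$. We split $A_n$ into $A_m$ and $A_n\setminus A_m$. On the second part $T$ is contained in $S$, so
$$g(n)=\bigl(|S\cap A_m|-|T\cap A_m|\bigr)+\bigl|(S\setminus T)\cap(A_n\setminus A_m)\bigr|. \tag{3}$$
The first bracket is $\ge0$: if $m\ge0$, because $d_m(S)=1\ge d_m(T)$; if $m=-1$, because it is $0$. The second summand is nonnegative and nondecreasing in $n$. So $g$ is nonnegative and nondecreasing.

For $n>m$ this gives $d_n(T)\le d_n(S)\le0$, so $T\notin\mathcal B$. By Step 4, $T=B-x$ with $B\in\mathcal C$ and $x\in B$. Eventually $d_n(T)=d_n(B)-1$, so $d_n(T)=0$ i.o. For each such $n>m$ we have $0\le g(n)=d_n(S)\le0$. So $g(n)=0$ i.o., and a nonnegative nondecreasing function that vanishes i.o. is identically $0$.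

By (3), with both summands nonnegative, $(S\setminus T)\cap(A_n\setminus A_m)=\emptyset$ for all $n\ge\max(m,0)$. Together with $T\setminus A_m\subseteq S$ this gives $S\setminus A_m=T\setminus A_m$. So $S\triangle T\subseteq A_m$ is finite, and $d_n(S)=d_n(T)$ for $n\ge\max(m,0)$.

By Step 2 choose $y\notin S\cup A_m$ with $S+y\in\mathcal J$. Eventually $d_n(S+y)=d_n(T)+1$, which is $1$ i.o., so $S+y\in\mathcal B$. It differs finitely from $S$, hence from $T$, hence from $B\in\mathcal C$. So $S+y\in\mathcal C$ by closedness, and $S=(S+y)-y$ is maximal in $\mathcal I$ by Step 4, a contradiction. Case 2 does not occur.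

**Step 6: axiom (IM), by a greedy algorithm and at most one correction.** Let $I\subseteq X\subseteq\omega$ with $I\in\mathcal I$. Run through the elements of $X\setminus I$ in increasing order, adding each one to the current set (initially $I$) if the result stays in $\mathcal J$. Let $H$ be the union of all sets obtained.

For each $n$, the set $A_n$ is finite, so $H\cap A_n$ agrees with the intersection of $A_n$ with some current set, and $d_n(H)\le1$. So $H\in\mathcal J$. If $y\in X\setminus H$, then $y$ was rejected at some stage: the current set together with $y$ was not in $\mathcal J$, and so its superset $H+y$ is not in $\mathcal J$. So $H$ is maximal among the members of $\mathcal J$ between $I$ and $X$.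

If $H\notin\mathcal C$, then $H\in\mathcal I$ is as required. If $H\in\mathcal C$, then $H\ne I$, since $I\notin\mathcal C$. Pick $x\in H\setminus I$. Then $I\subseteq H-x\subseteq X$, and $H-x$ is maximal in $\mathcal I$ by Step 4. This proves Proposition 1. $\square$

All choices in the proof are of single natural numbers, and one may take the least one each time. So the proof works in ZF.

Observe also that every $B\in\mathcal C$ is a circuit of $M_{\mathcal C}$: it is dependent, and all $B-x$ are independent. It is infinite, since $|B\cap A_n|=n+1$ i.o. So $M_{\mathcal C}$ is not finitary when $\mathcal C\neq\emptyset$.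

## Which bases to demote

Let $A_n=\{0,\dots,2n\}$ in this section, and consider two copies of $M_{\mathcal C}$. We try some closed classes. By (2), if $B,B'\in\mathcal B$ differ finitely, then $d_n(B')-d_n(B)$ is eventually a constant; as $\limsup_n d_n=1$ for both sets, the constant is $0$. So
$$B,B'\in\mathcal B,\ B\triangle B'\text{ finite}\ \Longrightarrow\ d_n(B)=d_n(B')\text{ eventually}. \tag{4}$$
Hence any class defined within $\mathcal B$ by the eventual behavior of the walk is closed. (The argument for (4) holds for all choices of $A_n$.)

*Demote nothing: $\mathcal C=\emptyset$.* The bases are the sets in $\mathcal B$. A set is in $\mathcal J$ as soon as all its finite subsets are (look at $S\cap A_n$), so every dependent set has a finite dependent subset. The matroid is finitary, and Theorem A says there is no hope. Indeed the complementary sets $X,Y$ above are both bases, and form a partitioning: their walks take turns at level $1$.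

*Demote everything: $\mathcal C=\mathcal B$.* Now every base is some $B-x$ and has $d_n\le0$ eventually. If two bases $S,S'$ covered $\omega$, then $d_n(S)+d_n(S')\ge|A_n|-2n=1$ for all $n$, which is impossible. There is no covering.

*Demote the walks that are eventually $1$.* Then $X$ and $Y$ are still bases, and still partition $\omega$.

*Demote the walks that keep returning below level $1$.* This is the remaining choice suggested by the example $X,Y$: bases that take turns are no longer allowed at level $1$. Put
$$\mathcal C=\{B\in\mathcal B: d_n(B)\le0\text{ i.o.}\},\qquad N=M_{\mathcal C}.$$
By (4), $\mathcal C$ is closed, so $N$ is a matroid by Proposition 1. Its bases are of two types.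

- **Type (a):** sets $S\in\mathcal J$ with $d_n(S)=1$ eventually.
- **Type (b):** sets $S\in\mathcal J$ with $d_n(S)\le0$ eventually, $d_n(S)=0$ i.o. and $d_n(S)<0$ i.o.

Type (a) is $\mathcal B\setminus\mathcal C$: a set in $\mathcal B$ is outside $\mathcal C$ exactly when eventually $d_n\ge1$, that is, $d_n=1$. Type (b) is the family of sets $B-x$ with $B\in\mathcal C$. On the one hand, $d_n(B-x)=d_n(B)-1$ eventually, and $d_n(B)$ is at most $1$, equals $1$ i.o., and is $\le0$ i.o. On the other hand, let $S$ be as in (b). Then $S\in\mathcal J\setminus\mathcal B$; take $y$ as in Step 2. We have $S+y\in\mathcal J$ and $d_n(S+y)=d_n(S)+1$ eventually, so $d_n(S+y)$ is $1$ i.o. and $\le0$ i.o. Hence $S+y\in\mathcal C$, and $S=(S+y)-y$. This description uses nothing about $A_n$ beyond the standing assumptions.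

So type (a) sits constantly at level $1$, while type (b) has top level $0$ but does not stay there.

**Theorem 2 (ZF).** The family consisting of two copies of $N$ admits a base packing and a base covering, but no base partitioning. Hence the analogue of Theorem A for arbitrary matroids is false in ZFC.

**Covering: two bases of type (a).** The sets $\{0,1,3,5,7,\dots\}$ and $\{0,2,4,6,\dots\}$ each have $n+1$ elements in $\{0,\dots,2n\}$. So both have $d_n=1$ for all $n$, both are bases of type (a), and their union is $\omega$.

**Packing: two bases of type (b).** The sets $X,Y$ are in $\mathcal C$. Removing one point from each gives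
$$P=X-0=\{3,4,7,8,11,12,\dots\},\qquad Q=Y-1=\{2\}\cup\{5,6,9,10,13,14,\dots\}.$$
They are disjoint, and their walks are
$$(d_n(P))_{n\ge0}=(0,-1,0,-1,0,-1,\dots),\qquad(d_n(Q))_{n\ge0}=(0,0,-1,0,-1,0,\dots).$$
So both are bases of type (b).

**No partitioning: the levels do not add up to $1$.** Suppose $S$ and $S'=\omega\setminus S$ are both bases of $N$. By (1), $d_n(S)+d_n(S')=1$ for all $n$. If both are of type (a), the sum is eventually $2$. If both are of type (b), the sum is eventually $\le0$. If one is of type (a) and the other of type (b), then the type (a) set has $d_n=1$ eventually, so the type (b) set has $d_n=0$ eventually, contradicting $d_n<0$ i.o. All cases are impossible. $\square$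

## $k$ copies of one matroid

**Theorem 3.** For every integer $k\ge2$ there is a matroid $N_k$ on $\omega$ such that the family of $k$ copies of $N_k$ has a base packing and a base covering but no base partitioning.

**Setting up levels that must add up to $k-1$.** Let $A_n=\{0,\dots,kn+k-2\}$. Then $|A_n|=kn+k-1\ge2n+1$. Define $\mathcal C=\{B\in\mathcal B:d_n(B)\le0\text{ i.o.}\}$ for these $A_n$, and $N_k=M_{\mathcal C}$. As noted, (4) and the description of the bases by types (a) and (b) hold for every choice of $A_n$. For $k=2$ we recover $N$.

Let $R_j=\{x:x\equiv j\bmod k\}$ for $0\le j\le k-1$. The set $A_n$ consists of the first $n+1$ blocks of $k$ consecutive numbers, without the last number $k(n+1)-1$, which lies in $R_{k-1}$. So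
$$d_n(R_j)=1\ \text{ for all }n\text{ if }j\le k-2,\qquad d_n(R_{k-1})=0\ \text{ for all }n.$$

**Covering.** The sets $R_0,\dots,R_{k-2}$ are bases of type (a). So is $R_{k-1}\cup\{0\}$, since $0\notin R_{k-1}$ and $0\in A_n$ for all $n$. These $k$ sets have union $\omega$.

**Packing: transplanting $P$ and $Q$ to the last two residue classes.** The set $R_{k-2}\cup R_{k-1}$ meets $A_n$ in $(n+1)+n=2n+1$ elements, and $A_n$ is an initial segment of $\omega$. So the order isomorphism $\varphi:\omega\to R_{k-2}\cup R_{k-1}$ maps $\{0,\dots,2n\}$ onto $A_n\cap(R_{k-2}\cup R_{k-1})$. Hence $|\varphi(P)\cap A_n|=|P\cap\{0,\dots,2n\}|$, and $\varphi(P)$ has the walk that $P$ has in Theorem 2; likewise for $Q$. So $\varphi(P),\varphi(Q)$ are disjoint bases of type (b) of $N_k$. Together with the $k-2$ sets $R_0,\dots,R_{k-3}$, which are of type (a), they form a packing of $k$ bases.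

**No partitioning.** Suppose bases $S_1,\dots,S_k$ partition $\omega$, exactly $t$ of them of type (a). Then
$$\sum_{i=1}^k d_n(S_i)=|A_n|-kn=k-1\quad\text{for all }n.$$
Eventually the type (a) sets contribute $t$ in total, and each of the others contributes at most $0$. So $t\ge k-1$. If $t=k$, the sum is eventually $k$, a contradiction. If $t=k-1$, the unique type (b) set has $d_n=0$ eventually, contradicting $d_n<0$ i.o. $\square$

## Pairing with a direct sum of two-element matroids

Can one of the two matroids be as tame as possible? The *direct sum* of matroids $M_j$ on disjoint sets $E_j$ has as independent sets the sets $S\subseteq\bigcup_jE_j$ with $S\cap E_j$ independent in $M_j$ for every $j$. This is a matroid. Axioms (I1) and (I2) are clear, and $S$ is maximal exactly when all $S\cap E_j$ are, so the bases are the unions of bases. For (I3), if $S$ is not maximal then some $S\cap E_j$ is not, and the exchange axiom of $M_j$ applies to $S\cap E_j$ and $T\cap E_j$. For (IM), choose a maximal set in each $E_j$ separately.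

The matroid $U_{1,2}$ lives on two elements, and its bases are the two singletons. Let $F$ be the direct sum of the matroids $U_{1,2}$ on the pairs $\{2i,2i+1\}$, $i\in\omega$. Its bases are the sets meeting each pair in exactly one element. Its circuits are the pairs. The complement of a base is a base, so $F$ is its own dual, and its cocircuits are the pairs as well. So $F$ is finitary and cofinitary.

Take again $A_n=\{0,\dots,2n\}$. If $C$ meets each pair in exactly one element, then $A_n$ consists of the $n$ pairs $\{0,1\},\dots,\{2n-2,2n-1\}$ and the point $2n$, so
$$d_n(C)=1\text{ if }2n\in C,\qquad d_n(C)=0\text{ otherwise}. \tag{5}$$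

The pair $(F,N)$ is not a counterexample: $O$ is a base of $F$, and $G=\omega\setminus O$ is a base of $N$ of type (a). So a different class must be demoted. By (5), a set $C$ as above is in $\mathcal B$ exactly when $2n\in C$ i.o., and all these sets should be demoted. If instead $2n\notin C$ eventually, then $C\triangle O$ is finite, and $C$ is not in $\mathcal B$; it becomes a base precisely if some $C+y$ is demoted. So sets differing finitely from $O$ should *not* be demoted. The simplest rule meeting both demands is
$$\mathcal C'=\{B\in\mathcal B: B\triangle O\text{ is infinite}\},\qquad N'=M_{\mathcal C'} .$$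
If $B\triangle O$ is infinite and $B\triangle B'$ is finite, then $B'\triangle O$ is infinite, so $\mathcal C'$ is closed.

**Theorem 4.** The family $(F,N')$ admits a base packing and a base covering, but no base partitioning.

**Packing and covering.** We have $d_n(O)=0$ and $d_n(O\cup\{0\})=d_n(G)=1$ for all $n$. So $O\cup\{0\}\in\mathcal B$, and it differs from $O$ by one element; it lies in $\mathcal B\setminus\mathcal C'$ and is a base of $N'$. Also $G\in\mathcal B$ and $G\triangle O=\omega$, so $G\in\mathcal C'$ and $G-0$ is a base of $N'$. Both $O$ and $G$ are bases of $F$. Hence $(O,\,G-0)$ is a base packing and $(G,\,O\cup\{0\})$ is a base covering.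

**No partitioning.** Suppose $(\omega\setminus C,\,C)$ is a base partitioning. Since $\omega\setminus C$ is a base of $F$, it contains exactly one element of each pair, and so does $C$. So (5) holds. As $C$ is a base of $N'$, Proposition 1 leaves two cases.

*Case $C\in\mathcal B\setminus\mathcal C'$.* Then $C\triangle O$ is finite, so eventually $2n\notin C$ and $d_n(C)=0$. This contradicts $C\in\mathcal B$.

*Case $C=B-x$ with $B\in\mathcal C'$.* Eventually $d_n(C)=d_n(B)-1\le0$, so by (5) eventually $2n\notin C$. As $C$ meets each pair in exactly one element, eventually $2n+1\in C$, so $C\triangle O$ is finite. Then $B\triangle O$ is finite, contradicting $B\in\mathcal C'$. $\square$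

## One element away from finitary

Let $\mathcal C$ be closed, for any admissible $A_n$. A set $S$ lies in $\mathcal J$ if and only if all its finite subsets are independent in $M_{\mathcal C}$. For if $S\in\mathcal J$ and $T\subseteq S$ is finite, then $T\in\mathcal J$, and $d_n(T)\to-\infty$, so $T\notin\mathcal B$ and $T$ is independent. Conversely, if all finite subsets are independent, then $S\cap A_n\in\mathcal J$ for each $n$, so $d_n(S)=d_n(S\cap A_n)\le1$. In other words, $\mathcal J$ is the *finitarization* of $M_{\mathcal C}$. By Steps 1 and 2, its maximal elements are exactly the sets in $\mathcal B$. By Proposition 1, every base of $M_{\mathcal C}$ becomes a maximal element of $\mathcal J$ after adding at most one element.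

The classes demoted for $N$, $N_k$ and $N'$ are nonempty: that for $N'$ contains $G$, and the types (b) used in the packings come from demoted sets. So these matroids are not finitary, but they are as close to finitary as possible without being so ("1-nearly finitary"). By Theorem 4, the conclusion of Theorem A already fails when a single member of the family has this form and all others are both finitary and cofinitary.

## All ground sets and index sets

**Theorem 5.** Let $E$ and $K$ be sets. There is a family $(M_i:i\in K)$ of matroids on $E$ with a base packing and a base covering but no base partitioning if and only if $E$ is infinite and $|K|\ge2$. In that case all but one of the $M_i$ can be chosen to be direct sums of matroids on at most two elements.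

**Necessity: the small cases have partitionings.** If $E$ is finite, all matroids on $E$ are finitary and Theorem A applies (or use the count made earlier). If $|K|=1$, a base covering is a single base equal to $E$, which is a base partitioning. If $K=\emptyset$, a base covering forces $E=\emptyset$, and the empty family is a base partitioning.

**Sufficiency: padding $(F,N')$ so that the new elements and indices are harmless.** Let $E$ be infinite. We work in ZFC, so $E$ has a countably infinite subset, and after renaming we may assume $\omega\subseteq E$. Let $i_0\ne i_1$ be in $K$. A *loop* is an element whose singleton is dependent; a matroid consisting of loops has $\emptyset$ as its only independent set. The *free* matroid on a set has all subsets independent, so its only base is the whole set. Define: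

- $M_{i_0}$ is the direct sum of $N'$ and the matroid on $E\setminus\omega$ consisting of loops; its bases are the bases of $N'$.
- $M_{i_1}$ is the direct sum of $F$ and the free matroid on $E\setminus\omega$; its bases are the sets $B\cup(E\setminus\omega)$ with $B$ a base of $F$.
- $M_i$, for every other $i\in K$, has only loops; its only base is $\emptyset$.

In any choice of bases, each element of $E\setminus\omega$ lies in exactly one of them, namely the base of $M_{i_1}$, and the bases with index other than $i_0,i_1$ are empty. So a family of bases is a packing, covering or partitioning if and only if the base $B$ of $F$ and the base of $N'$ it contains form one on $\omega$. Hence $(M_i:i\in K)$ has a base packing, covering or partitioning if and only if $(F,N')$ has one, and Theorem 4 gives the claim. All $M_i$ with $i\ne i_0$ are direct sums of matroids on one or two elements: copies of $U_{1,2}$, single loops, and free matroids on one element. $\square$
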